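# Weak and full parameter-free collection: a polynomial model with points that die late

## 1. A polynomial ring whose parities see a forest

Let $(J,<)$ be a linear order. Call some of its elements *roots* and the others *children*, and let every child $i$ have a *parent*, which is a root and lies below $i$ in the order. Call such a $J$ a **forest**. Write $j\le_T i$ if $j=i$ or $j$ is the parent of $i$. A child has no children, so at most two $j$ satisfy $j\le_T i$. A set $S\subseteq J$ is *parent-closed* if it contains the parents of its children.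

Let $\mathcal P_J=\mathbb Q[X_j:j\in J]$. Compare two monomials at the largest $j$ where their exponents differ; the larger exponent wins. This is a linear order on monomials, invariant under multiplication by a monomial, with least monomial $1$. Put $f>0$ iff the leading coefficient of $f$ is positive. Leading monomials multiply, so $\mathcal P_J$ is an ordered ring.

For $i\in J$ let $v_i$ be the assignment giving $X_j$ the value $1$ if $j\le_T i$ and $0$ otherwise; $v_\emptyset$ assigns $0$ to every variable. Put
$$R_J=\{f\in\mathcal P_J: f(v_i)\in\mathbb Z\text{ for all }i\in J\cup\{\emptyset\}\},\qquad M_J=R_J^{\ge 0}.$$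
$R_J$ is a subring containing all $X_j$.

**Example 1.1.** Let $J=\{q<s\}$ with $s$ a child of $q$, and $f=\frac12(X_qX_s-X_s)$. Then $f(v_\emptyset)=f(v_q)=0$, and $f(v_s)=0$ because $v_s$ gives both variables the value $1$. So $f\in R_J$, and $X_qX_s+X_s=2(f+X_s)$ is twice an element of $M_J$. If $s$ is a root instead, then $v_s$ gives $X_q=0$, $X_s=1$, so $X_qX_s+X_s$ has the odd value $1$ at $v_s$ and is not twice an element of $R_J$. Thus divisibility by $2$ sees whether $s$ is a child of $q$.

We record four facts.

**(1.1) Integrality is a finite check.** Let $S$ be finite and parent-closed and contain the indices of all variables of $f$. Then $f(v_i)=f(v_s)$, where $s$ is the $\le_T$-largest element of $S$ with $s\le_T i$ ($s=\emptyset$ if there is none). Indeed, if $i\in S$ then $s=i$. If $i\notin S$ but its parent $q$ is in $S$, then $s=q$, and both $v_i$ and $v_q$ give $1$ exactly to $X_q$ among the variables indexed by $S$. Otherwise both assignments are $0$ on $S$.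

**(1.2)** If $f>0$ is nonconstant with largest variable $X_m$, then $f>g$ for every $g$ all of whose variables have index $<m$. Indeed, the leading monomial of $f$ contains $X_m$, so it exceeds every monomial of $g$.

**(1.3)** If $0\le g\le f$, then all variables of $g$ are at most the largest variable of $f$, and $g$ is constant if $f$ is. Otherwise $g$ would be positive with a largest variable above all those of $f$, and (1.2) would give $g>f$.

**(1.4)** $R_J$ is discretely ordered: a constant in $R_J$ is an integer, and a positive nonconstant element exceeds every rational. If $J'\subseteq J$ is parent-closed, then $R_{J'}=R_J\cap\mathbb Q[X_j:j\in J']$: for $f$ with variables in $J'$, choose $S\subseteq J'$ in (1.1); every value $f(v_i)$ is some $f(v_s)$ with $s\in J'\cup\{\emptyset\}$.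

For $f\in M_J$ let $[f]=\{i\in J\cup\{\emptyset\}:f(v_i)\text{ is odd}\}$, and let $\mathrm{Ev}(f)$ be the bounded formula $\exists w\le f\,(w+w=f)$. If all values $f(v_i)$ are even, then $f/2\in M_J$ and $f/2\le f$. Hence
$$\mathrm{Ev}(f)\iff[f]=\emptyset,\qquad [fg]=[f]\cap[g],\qquad [f+g]=[f]\mathbin{\triangle}[g],\qquad [X_j]=\mathrm{cone}(j):=\{i\in J:j\le_T i\}.\tag{1.5}$$

So bounded arithmetical formulas can read a forest. The use we make of this is as follows. At the bottom of $J$ we put the rationals, called *points*; far above them we put a copy of a countable structure $L_\kappa$ of set theory. Children of points record which sets *kill* which points. All points below $0$ are killed by a set from a certain definable class $C$, but arbitrarily late; some points above $0$ are never killed by a set from $C$. The resulting model of arithmetic separates two collection schemes, provided that to the formulas that matter a point that dies late looks like an immortal one.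

## 2. Two collection schemes without parameters

Let $\mathcal L_A$ be the language $0,1,+,\times,<$. $\mathbf{PA}^-$ is the $\mathcal L_A$-theory of the non-negative parts of commutative discretely ordered rings, that is, those with no element strictly between $0$ and $1$ (as in Kaye, *Models of Peano Arithmetic*, Chapter 2). Examples are $\mathbb N$, $\mathbb Z[X]^{\ge0}$ with $X$ infinite, and, by (1.4), every $M_J$.

$\Delta_0$ formulas have only bounded quantifiers. $\Sigma_m$ and $\Pi_m$ formulas ($m\ge1$) are prenex with $m$ alternating blocks of quantifiers, possibly empty, in front of a $\Delta_0$ formula; the first block is existential for $\Sigma_m$ and universal for $\Pi_m$. $\Sigma_0=\Pi_0=\Delta_0$. Tuples may be empty, and $\vec x<\vec u$ is read componentwise.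

**Definition 2.1.** For a class $\Gamma$ of formulas, $\mathbf{Coll}^-(\Gamma)$ is the scheme
$$\forall \vec u\,\bigl(\forall\vec x<\vec u\,\exists\vec y\,\varphi(\vec x,\vec y)\to\exists\vec v\,\forall\vec x<\vec u\,\exists\vec y<\vec v\,\varphi(\vec x,\vec y)\bigr),\qquad\varphi\in\Gamma,$$
and $\mathrm{CW}^-(\Gamma)$ (also written $\mathbf{Coll}^-_{\mathrm w}(\Gamma)$) is the scheme
$$\forall\vec x\,\exists\vec y\,\varphi(\vec x,\vec y)\to\forall\vec u\,\exists\vec v\,\forall\vec x<\vec u\,\exists\vec y<\vec v\,\varphi(\vec x,\vec y),\qquad\varphi\in\Gamma.$$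
In both, $\varphi$ has no free variables other than those shown.

For example, read $\varphi(x,y)$ as "$y$ kills $x$". Then $\mathrm{CW}^-$ speaks only if every $x$ in the whole model is killed; $\mathbf{Coll}^-$ already speaks if every $x$ below some $u$ is killed. Clearly $\mathbf{Coll}^-(\Gamma)$ implies $\mathrm{CW}^-(\Gamma)$. The problem, taken from Taishi Kurahashi and Yoshiaki Minami, "On collection schemes and Gaifman's splitting theorem", arXiv:2402.09255 (2024), is the converse: for $n\ge0$, does $\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})$ prove $\mathbf{Coll}^-(\Sigma_{n+1})$? The answer is no for every $n\ge0$.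

**Theorem A.** For every $n\ge0$ there are a model $M\models\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})$ and a $\Pi_n$ formula $\varphi(x,y)$ (a $\Delta_0$ formula if $n=0$), with single variables $x,y$ and no others free, whose instance of $\mathbf{Coll}^-$ fails in $M$. As $\Pi_n\subseteq\Sigma_{n+1}$, $\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})\nvdash\mathbf{Coll}^-(\Sigma_{n+1})$.

**Theorem B.** $\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+2})\vdash\mathbf{Coll}^-(\Sigma_{n+1})$ for all $n\ge0$.

**Theorem C.** Call an instance of $\mathbf{Coll}^-$ *cubical* if all components of $\vec u$ are equal (for instance if $\vec x$ is a single variable, as in Theorem A). Then $I\Delta_0+\mathrm{exp}+\mathrm{CW}^-(\Sigma_{n+1})$ proves all cubical instances of $\mathbf{Coll}^-(\Sigma_{n+1})$; for $n\ge1$, $\mathrm{exp}$ may be omitted.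

Theorems A and B give $\mathrm{CW}^-(\Sigma_{n+1})\subsetneq\mathbf{Coll}^-(\Sigma_{n+1})\subseteq\mathrm{CW}^-(\Sigma_{n+2})$ over $\mathbf{PA}^-$. The metatheory is ZFC.

In both schemes it suffices to treat $\Pi_n$ formulas instead of $\Sigma_{n+1}$ formulas: if $\varphi(\vec x,\vec y)$ is $\exists\vec z\,\vartheta(\vec x,\vec y,\vec z)$ with $\vartheta\in\Pi_n$, apply the scheme to $\vartheta$ with $\vec y,\vec z$ in the role of $\vec y$, and forget the bound on $\vec z$.

## 3. Making the hypothesis total

Two easy cases of $\mathbf{Coll}^-$ show what a counterexample must look like.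

If the components of $\vec u$ are standard numerals, there are only finitely many $\vec x<\vec u$, since $\mathbf{PA}^-$ proves $x<k\to x=0\vee\dots\vee x=k-1$. Choose a witness for each and let $\vec v$ exceed all of them. So $\vec u$ must be nonstandard.

Next, let $M\models\mathrm{CW}^-(\Sigma_{n+1})$, let $\varphi(x,y)\in\Sigma_{n+1}$, and let $\eta(w)$ be a $\Pi_{n+1}$ formula without parameters such that every $w$ with $\eta(w)$ satisfies $\forall x<w\,\exists y\,\varphi(x,y)$. Then the formula
$$\neg\eta(w)\vee\neg(x<w)\vee\varphi(x,y)$$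
is $\Sigma_{n+1}$ up to logical equivalence, and for all $x,w$ there is a suitable $y$. Apply $\mathrm{CW}^-$ with the bounds $x<u$ and $w<u+1$; for $w=u$ with $\eta(u)$ we obtain the bound required by $\mathbf{Coll}^-$. Consequently, if $u$ refutes $\mathbf{Coll}^-$ for $\varphi$, then every $\Pi_{n+1}$ property $\eta$ of $u$ is shared by some $u'$ below which some $x'$ has no witness at all. The hypothesis "all $x<u$ have witnesses" must be hidden from $\Pi_{n+1}$ formulas.

A natural attempt to prove $\mathbf{Coll}^-$ from $\mathrm{CW}^-$ is therefore to let the formula itself test that hypothesis. This works, one level up.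

**Proof of Theorem B.** It suffices to derive $\mathbf{Coll}^-(\Pi_n)$. Let $\vartheta(\vec x,\vec y)\in\Pi_n$ and
$$\chi(\vec x,\vec w;\vec y,\vec x'):\quad\vartheta(\vec x,\vec y)\ \vee\ \neg(\vec x<\vec w)\ \vee\ \bigl(\vec x'<\vec w\wedge\forall\vec y'\,\neg\vartheta(\vec x',\vec y')\bigr).$$
It is logically equivalent to a $\Pi_{n+1}$ formula, hence to a $\Sigma_{n+2}$ formula. For all $\vec x,\vec w$ there are $\vec y,\vec x'$ with $\chi$: if some $\vec x'$ makes the last disjunct true, use it; otherwise every $\vec x'<\vec w$ has a witness, so either $\vec x\not<\vec w$ or $\vec x$ has a witness $\vec y$. Now let $\vec u$ satisfy $\forall\vec x<\vec u\,\exists\vec y\,\vartheta$. Apply $\mathrm{CW}^-(\Sigma_{n+2})$ to $\chi$ with the bounds $\vec x<\vec u$ and $\vec w<\vec u+1$. For $\vec w=\vec u$ and $\vec x<\vec u$ the last two disjuncts are false, so we obtain $\vec v$ with $\forall\vec x<\vec u\,\exists\vec y<\vec v\,\vartheta$. $\blacksquare$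

As a proof of $\mathbf{Coll}^-(\Sigma_{n+1})$ from $\mathrm{CW}^-(\Sigma_{n+1})$ the argument stops at one exact point: the third disjunct contains $\forall\vec y'\,\neg\vartheta$, which is $\Pi_{n+1}$ and not visibly $\Sigma_{n+1}$.

## 4. Sorting by first witnesses, and why induction must fail

There is a cleverer way to obtain a total formula. Think of the first bound $t$ below which $\vec x$ has a witness as its death time. Given a list of all $\vec x<\vec u$, ask for a time at which the list is out of order (a later entry is dead and an earlier one is not) or everyone is dead. This question has an answer even for lists reaching beyond the failing $\vec u$. It proves Theorem C, and thereby tells us which models to avoid.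

**Proof of Theorem C.** We use the following textbook facts: $I\Sigma_k$ and $I\Pi_k$ are equivalent; $I\Sigma_k\vdash B\Sigma_k$ for $k\ge1$; under $B\Sigma_k$ the classes $\Sigma_k,\Pi_k$ are closed, up to equivalence, under bounded quantifiers; $I\Sigma_k$ ($k\ge 1$) proves that bounded parts of $\Sigma_k$ or $\Pi_k$ classes are coded, and $I\Delta_0+\mathrm{exp}$ proves this for $\Delta_0$ classes; $I\Sigma_1\vdash\mathrm{exp}$.

**Step 1: for $n\ge1$, $I\Delta_0+\mathrm{CW}^-(\Sigma_{n+1})\vdash I\Sigma_n$.** This step removes $\mathrm{exp}$. Let $1\le k\le n$ and $\theta\in\Pi_{k-1}$. The formula $\theta(\vec x,\vec y)\vee\forall\vec y'\,\neg\theta(\vec x,\vec y')$ is $\Pi_k$, hence $\Sigma_{k+1}$, up to logical equivalence, and every $\vec x$ has a suitable $\vec y$. So $\mathrm{CW}^-$ gives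
$$\forall\vec d\,\exists\vec v\,\forall\vec x<\vec d\,\bigl(\exists\vec y\,\theta(\vec x,\vec y)\to\exists\vec y<\vec v\,\theta(\vec x,\vec y)\bigr).$$
Parameters are allowed, since they may be among the $\vec x$. Now assume $I\Sigma_{k-1}$ (with $I\Sigma_0=I\Delta_0$). The formula $\exists\vec y<\vec v\,\theta$ is equivalent to a $\Pi_{k-1}$ formula: it is $\Delta_0$ if $k=1$, and if $k>1$ we use $B\Sigma_{k-1}$. So, up to any given number, induction for $\exists\vec y\,\theta$ is induction for a $\Pi_{k-1}$ formula, which follows from $I\Sigma_{k-1}$. Hence $I\Sigma_k$. Start with $I\Delta_0$ and let $k=1,\dots,n$.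

**Step 2: the formula that inspects lists.** Work in $T+\mathrm{CW}^-(\Sigma_{n+1})$, where $T=I\Delta_0+\mathrm{exp}$ if $n=0$ and $T=I\Sigma_n$ if $n\ge1$. Let $\vartheta(\vec x,\vec y)\in\Pi_n$; we may assume $\vec x$ nonempty, since for empty $\vec x$ the instance only says that a witness has a bound. Let $\mathrm{cube}(u)=\{\langle\vec x\rangle:\text{all }x_i<u\}$, and let $H(e,t)$ say "$e=\langle\vec x\rangle$ and $\exists\vec y<t\,\vartheta(\vec x,\vec y)$". It is monotone in $t$, and in $T$ it is equivalent to a $\Pi_n$ formula (by $B\Sigma_n$ if $n\ge1$). Suppose a cubical instance fails. Then for some $u\ge 1$ every $e\in\mathrm{cube}(u)$ satisfies $\exists t\,H(e,t)$, but no $t$ works for all $e\in\mathrm{cube}(u)$. Let $\psi(u',s;t)$ be the disjunction of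

* $s$ does not code an enumeration without repetition of $\mathrm{cube}(u')$;
* (violation) for some positions $i<j$ of $s$, $H(s_j,t)\wedge\neg H(s_i,t)$;
* (finished) $H(e,t)$ for all $e\in\mathrm{cube}(u')$.

The first is $\Delta_0$, the second is a bounded existential quantifier in front of a conjunction of a $\Pi_n$ and a $\Sigma_n$ formula, and the third is equivalent in $T$ to a $\Pi_n$ formula. So $\psi$ is equivalent in $T$ to a $\Sigma_{n+1}$ formula with free variables $u',s,t$ only; the failing $u$ does not occur in it.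

**Step 3: for all $u',s$ there is $t$ with $\psi(u',s;t)$.** Let $s$ enumerate $\mathrm{cube}(u')$. If $u'=0$, the cube is empty and "finished" holds. If $0<u'\le u$, let $e$ be the last entry; $e\in\mathrm{cube}(u)$, so $H(e,t)$ for some $t$. At this $t$ either all entries satisfy $H(\cdot,t)$, or an earlier entry fails it and there is a violation. If $u'>u$, let $s_j$ be the last entry lying in $\mathrm{cube}(u)$, and choose $t$ with $H(s_j,t)$. Without a violation at $t$ we would have $H(s_i,t)$ for all $i\le j$, hence for all elements of $\mathrm{cube}(u)$, contrary to assumption.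

**Step 4: a sorted list gives a contradiction.** By $\mathrm{exp}$ there is $S$ bounding all codes of enumerations of $\mathrm{cube}(u)$. By $\mathrm{CW}^-$ (bounds $u'<u+1$, $s<S+1$) there is $v$ such that for every enumeration $s$ of $\mathrm{cube}(u)$ some $t<v$ has $\psi(u,s;t)$. In $T$ the set $\{(e,t):e\in\mathrm{cube}(u),\,t\le v,\,H(e,t)\}$ is coded. Let $\tau(e)$ be the least $t\le v$ with $H(e,t)$, and $v+1$ if there is none. The function $\tau$ is coded, so $\mathrm{cube}(u)$ can be enumerated by some $s$ in increasing lexicographic order of $(\tau(e),e)$. Let $t<v$. If $H(s_j,t)$ and $i<j$, then $\tau(s_i)\le\tau(s_j)\le t$, so $H(s_i,t)$: no violation. Nor is $s$ finished at $t$, as no $t$ works for all of $\mathrm{cube}(u)$. So $\psi(u,s;t)$ fails for all $t<v$, a contradiction. $\blacksquare$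

Over $\mathbf{PA}^-$ alone the argument breaks at Step 4: nothing provides a code for the sorted list. Since the instance in Theorem A has single variables, it is cubical, so by Theorem C the models of Theorem A must violate $I\Delta_0$ when $n\ge1$ and $I\Delta_0+\mathrm{exp}$ when $n=0$. The rings of Section 1 are suitable in this respect: $I\Delta_0$ proves $\mathrm{Ev}(x)\vee\mathrm{Ev}(x+1)$ by induction on $x$, but in $M_J$ neither $X_j$ nor $X_j+1$ is even, as $j\in[X_j]$ and $\emptyset\in[X_j+1]$. (Whether $\mathrm{exp}$ can be dropped in Theorem C for $n=0$, and the status of the non-cubical instances there, are not settled here.)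

From now on fix $n\ge0$.

## 5. $\Sigma_n$-elementary chains in a countable $L_\kappa$

The killers come from a definable class $C$ of ordinals. This section chooses the set theory in which $C$ lives.

**The ordinal $\kappa$.** $L_{\omega_1}$ satisfies $\mathrm{ZF}^-+V=L$, where $\mathrm{ZF}^-$ is ZF without Power Set and with Collection, and $\{c<\omega_1:L_c\prec L_{\omega_1}\}$ is club in $\omega_1$. Let $\kappa$ be the supremum of its first $\omega$ members. Then $\kappa$ is countable, $L_\kappa\prec L_{\omega_1}$, and $\{c<\kappa:L_c\prec L_\kappa\}$ is cofinal in $\kappa$; its members are limit ordinals $>\omega$.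

"$\Delta_1,\Sigma_m,\Pi_m$" for classes refer to the Lévy hierarchy over $L_\kappa$. As $L_\kappa\models\mathrm{ZF}^-$, these classes have the usual closure properties; in particular $\Delta_1$ is closed under quantifiers bounded by values of $\Delta_1$ functions. Satisfaction in set structures and $\alpha\mapsto L_\alpha$ are $\Delta_1$. For $m\ge1$ there is a $\Sigma_m$ satisfaction predicate $\mathrm{Sat}_{\Sigma_m}$ for $\Sigma_m$ formulas. The canonical well-order $<_L$ is $\Delta_1$, each $L_\alpha$ is a $<_L$-initial segment, and $b\in a$ implies $b<_La$.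

**Definition 5.1.** Let $\Lambda$ be the set of limit ordinals $\xi$ with $\omega<\xi<\kappa$. For such $\xi$, $L_\xi$ contains the hereditarily finite sets and is closed under forming finite sets. For $x,z\in\Lambda\cup\{\kappa\}$ put $x\le_n z$ iff $x\le z$ and $L_x\prec_{\Sigma_n}L_z$. For $z\in\Lambda$ let
$$T[z]=\{x\in\Lambda:x\le_n z\},\qquad T(z)=T[z]\setminus\{z\},\qquad C=\{c\in\Lambda:c\le_n\kappa\}.$$

For $n=0$: $\Delta_0$ formulas are absolute between transitive sets, so $\le_0$ is $\le$, $T[z]=\Lambda\cap(z+1)$, $T(z)=\Lambda\cap z$ and $C=\Lambda$.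

**(5.1)** $\le_n$ is transitive; and if $x,y\le_n z$ and $x\le y$, then $x\le_n y$, because for a $\Sigma_n$ formula with parameters in $L_x$, truth in $L_x$ and in $L_y$ both agree with truth in $L_z$. (The same holds for $z=\kappa$.) So $T[z]$ and $C$ are $\le_n$-chains, and for $c\in C$ we have $T[c]=C\cap(c+1)$ and $T(c)=C\cap c$.

**(5.2)** If $L_c\prec L_\kappa$ then $c\in C$. So $C$ is cofinal in $\kappa$.

**(5.3)** $C$ is defined over $L_\kappa$ by a prenex Lévy $\Pi_n$ formula $\gamma$ ($\Delta_0$ if $n=0$). For $n=0$ it says: $\xi$ is a limit ordinal with a nonzero limit ordinal as an element. For $n\ge1$ it says: $\xi\in\Lambda$, and for all codes $k$ of $\Sigma_n$ formulas and all $a\in L_\xi$, $\neg\mathrm{Sat}_{\Sigma_n}(k,a)$ or $L_\xi\models k[a]$. This is $\Pi_n$. It is correct: if all $\Sigma_n$ truths go down from $L_\kappa$ to $L_\xi$, then so do $\Sigma_{n-1}$ and $\Pi_{n-1}$ truths, so these formulas are absolute between $L_\xi$ and $L_\kappa$, and hence $\Sigma_n$ truths also go up.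

**(5.4)** $z\mapsto T[z]$ and $z\mapsto T(z)$ are $\Delta_1$ functions, since $L_x\prec_{\Sigma_n}L_z$ speaks about satisfaction in set structures.

**Lemma 5.2.** Let $\lambda,z\in\Lambda$, $z\ge\lambda$. Then $T[z]\cap\lambda$ is $\emptyset$, or $T[m]$ for some $m\in\Lambda\cap\lambda$, or $T(\lambda)$. The same holds for $T(z)\cap\lambda=T[z]\cap\lambda$.

*Proof.* If $T[z]\cap\lambda$ has a maximum $m$, then it equals $T[m]$ by (5.1). Let it be nonempty without maximum, and let $\mu\le\lambda$ be its supremum. The $L_x$ with $x\in T[z]\cap\lambda$ form a chain with $L_x\prec_{\Sigma_n}L_y$ for $x\le y$, and union $L_\mu$. By induction on $k\le n$ we have $L_x\prec_{\Sigma_k}L_\mu$. For $k=0$ this is absoluteness. For $k+1$, consider $\exists w\,\rho$ with $\rho\in\Pi_k$: if it holds in $L_x$, it goes up by the induction hypothesis; if it holds in $L_\mu$, a witness lies in some $L_y$ with $y\ge x$ in the chain, so by the induction hypothesis it holds in $L_y$, hence in $L_x$. So $L_x\prec_{\Sigma_n}L_\mu$. Every parameter from $L_\mu$ lies in some $L_x$,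 and $L_x\prec_{\Sigma_n}L_z$; hence $L_\mu\prec_{\Sigma_n}L_z$ and $\mu\in T[z]$. As there is no maximum, $\mu=\lambda$. So $\lambda\le_nz$, and $T[z]\cap\lambda=T(\lambda)$ by (5.1). $\square$

**Definition 5.3.** $\mathcal Y$ is the family of finite unions (including $\emptyset$) of sets $T[z],T(z)$, $z\in\Lambda$. For $n=0$ these are $\emptyset$ and the initial segments $\Lambda\cap(z+1)$, $\Lambda\cap z$ of $\Lambda$.

**(5.5)** For $Y\in\mathcal Y$ and $\lambda\in\Lambda$, the set $Y\cap\lambda$ is a finite union of sets $T[z]$ with $z<\lambda$ and $T(z)$ with $z\le\lambda$, by Lemma 5.2. In particular $Y\cap\lambda\in\mathcal Y$.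

**(5.6)** $\mathcal Y$ is $\Delta_1$, and $\lambda\mapsto\{Y\in\mathcal Y:Y\subseteq\lambda\}$ is a $\Delta_1$ function into $L_\kappa$. Indeed $T(z)$ is empty, or equals $T[m]$ for its maximum $m$, or has no maximum and then has supremum $z$ (the proof of Lemma 5.2 with $\lambda=z$). So the parameters $z$ representing $Y$ may be chosen $\le\sup Y$, and the search for them is bounded.

## 6. The forest $J_A$ and the formulas that read it

**Definition 6.1.** The forest $J$ is coded in $L_\kappa$, with $\mathbb Q$ coded by hereditarily finite sets.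

* *Roots*: the points $p\in\mathbb Q$, a marker $\bullet$, and a *set root* $\hat a$ for each $a\in L_\kappa$.
* *Children*: $(a,r,q)$ with $a\in L_\kappa$, $r\in\mathbb Q$, and $q$ a point, or $\bullet$, or an element of $a$. The parent of $(a,r,q)$ is $q$ if $q$ is a point or $\bullet$, and $\hat q$ if $q\in a$.

*Block* $a$ consists of the children $(a,r,q)$ and the root $\hat a$. The order of $J$: first the points, as in $\mathbb Q$; then $\bullet$; then the blocks, ordered by $<_L$. Inside block $a$ the children come first, lexicographically by $r$ and then by $q$ (points, then $\bullet$, then elements of $a$ by $<_L$), and $\hat a$ is last.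

Parents precede children, because $q\in a$ implies $q<_La$. The coordinate $r$ only supplies infinitely many copies of each edge; Lemma 6.3 uses this.

Let $R=R_J$ and $\mathcal X=M_J$. For $A=(A_p)_{p\in\mathbb Q}$ with $A_p\subseteq\Lambda$, let $J_A$ be $J$ without those children $(a,r,p)$, $p\in\mathbb Q$, for which $a\notin A_p$. So $a\in A_p$ means "$a$ kills $p$", and this is recorded by children of $p$ in block $a$. $J_A$ contains all roots, so it is parent-closed. Let $M_A=M_{J_A}$; by (1.4), $M_A=\mathcal X\cap\mathbb Q[X_j:j\in J_A]$ and $M_A\models\mathbf{PA}^-$.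

**Bounded pieces.** For $\lambda\in\Lambda$ let $\mathcal X_\lambda=\mathcal X\cap L_\lambda$. By the closure properties of $L_\lambda$ these are the $f\in\mathcal X$ all of whose block indices lie in $L_\lambda$. So $\mathcal X_\lambda$ is closed under $+,\times$, and by (1.3)
$$g\in\mathcal X,\ g\le f\in\mathcal X_\lambda\ \Longrightarrow\ g\in\mathcal X_\lambda,\tag{6.1}$$
as $L_\lambda$ is a $<_L$-initial segment. By (1.1) integrality is a finite check; so $\mathcal X$, its operations and its order are $\Delta_1$, and $\lambda\mapsto\mathcal X_\lambda$ is a $\Delta_1$ function.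

**Symmetries.** Let $\mathrm{pts}(f)$ be the set of $p\in\mathbb Q$ such that $X_p$ or $X_i$ for some child $i$ of $p$ occurs in $f$; for tuples take the union. Every $\pi\in\mathrm{Aut}(\mathbb Q,<)$ acts on $J$ by $p\mapsto\pi p$, $(a,r,p)\mapsto(a,r,\pi p)$, fixing the rest. This preserves order and parents. So $\pi$ acts on $\mathcal X$ as an automorphism preserving each $\mathcal X_\lambda$, and $\pi x=x$ if $\pi$ fixes $\mathrm{pts}(x)$ pointwise.

Now work in $M=M_A$; the sets $[f]$ and cones are computed in $J_A$.

**Definition 6.2.** Let $V(x)$ be the $\Delta_0$ formula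
$$\neg\mathrm{Ev}(x)\ \wedge\ \exists y<x\,(\neg\mathrm{Ev}(y)\wedge\mathrm{Ev}(xy))\ \wedge\ \forall y<x\,(\mathrm{Ev}(xy)\vee\mathrm{Ev}(xy+x)).$$
By (1.5), $\mathrm{Ev}(xy)$ says $[x]\cap[y]=\emptyset$, and $\mathrm{Ev}(xy+x)$ says $[x]\subseteq[y]$.

**Lemma 6.3.** (a) $V(X_j)$ holds for all $j\in J_A$. (b) If $V(x)$, then $x$ is nonconstant and $[x]=\mathrm{cone}(j)$ for a unique $j=:j(x)\in J_A$, and $j(x)\le m(x)$, where $m(x)$ is the index of the largest variable of $x$.

*Proof.* (a) $j\in[X_j]$. For the second clause take $y=X_p$ with $p$ a point, $p<j$, $p\not\le_Tj$. If $i$ were in both cones, $p$ and $j$ would be distinct elements $\le_T i$, so one would be the parent of the other; as $p<j$ this would be $p\le_Tj$. So the cones are disjoint. For the third clause let $y<X_j$. By (1.3) the variables of $y$, their parents, $j$ and the parent of $j$ (if any) form a finite parent-closed $S$ with all elements $\le j$. Children of $j$ are $>j$, hence not in $S$, so $y(v_i)=y(v_j)$ for all $i\in\mathrm{cone}(j)$ by (1.1). Thus $[y]\cap\mathrm{cone}(j)$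 is $\emptyset$ or $\mathrm{cone}(j)$.

(b) If $x$ is constant, it is odd and all $y<x$ are constants, so $\neg\mathrm{Ev}(y)\wedge\mathrm{Ev}(xy)$ is impossible. So $x$ is nonconstant. Let $m=m(x)$, and let $S\subseteq J_A$ consist of the indices of variables of $x$ and their parents; $S$ is finite and parent-closed, $\max S=m$. For $s\in S\cup\{\emptyset\}$ let $\alpha_s$ be the set of $i\in J_A\cup\{\emptyset\}$ whose $\le_T$-largest element of $S$ below is $s$ (none, if $s=\emptyset$). Then $s\in\alpha_s$, and by (1.1) $[x]=\bigcup_{s\in\Sigma}\alpha_s$ for a nonempty set $\Sigma$. By (1.2), $X_{j'}<x$ for $j'<m$, so $V(x)$ gives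
$$\text{for }j'\in J_A,\ j'<m:\quad\mathrm{cone}(j')\cap[x]=\emptyset\ \text{ or }\ [x]\subseteq\mathrm{cone}(j').\tag{6.2}$$

First, $\emptyset\notin\Sigma$. Otherwise take a point $p$ below all points of $S$ and with $p<m$. As $p\notin S$, no child of $p$ is in $S$. So $\mathrm{cone}(p)\subseteq\alpha_\emptyset\subseteq[x]$, while $\emptyset\in[x]\setminus\mathrm{cone}(p)$, contradicting (6.2).

Second, *twins*: if $s'\in S$ is a child $(a,r,\cdot)$ with parent $s$, choose $r'<r$ such that the child $s''$ obtained by replacing $r$ by $r'$ is not in $S$. Membership in $J_A$ does not depend on $r$, so $s''\in J_A$. Moreover $s''<s'\le m$, $\mathrm{cone}(s'')=\{s''\}$, and $s''\in\alpha_s$.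

Third, $\Sigma$ has only one element. Suppose $s<s'$ are both in $\Sigma$. Then $s<m$, and (6.2) gives $[x]\subseteq\mathrm{cone}(s)$. So $s'$ is a child of $s$. For its twin, $s''\in\alpha_s\subseteq[x]$ and $s\in[x]\setminus\mathrm{cone}(s'')$ contradict (6.2).

So $\Sigma=\{s\}$. If $s$ is a child, $[x]=\{s\}=\mathrm{cone}(s)$. If $s$ is a root with a child $s'\in S$, then $s$ and the twin $s''$ are both in $\alpha_s=[x]$, contradicting (6.2) for $s''$. If $s$ is a root without children in $S$, then $\alpha_s=\mathrm{cone}(s)$. Hence $[x]=\mathrm{cone}(s)$ and $s\le m$. A cone determines its $\le_T$-least element, which gives uniqueness. $\square$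

Next come $\Delta_0$ formulas, applied to elements satisfying $V$. Their truth depends only on the values $j(\cdot)$, because by (1.2)
$$j'<j(x)\ \Longrightarrow\ X_{j'}<x,\tag{6.3}$$
so the bounded quantifiers reach all the variables needed.

* $\mathrm{Ch}(z,x)$: $V(z)\wedge V(x)\wedge\mathrm{Ev}(zx+x)\wedge\neg\mathrm{Ev}(z+x)$. It says $[x]\subsetneq[z]$, that is, $j(x)$ is a child of $j(z)$.
* $\mathrm{Root}(x)$: $V(x)\wedge\forall z<x\,\neg\mathrm{Ch}(z,x)$. It says $j(x)$ is a root: a parent $q$ of $j(x)$ would give $X_q<x$ by (6.3).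
* $\mathrm{Lt}(x,z)$: $\exists x'<z\,[V(x')\wedge\mathrm{Ev}(x+x')\wedge\forall z'\le x'\,(V(z')\to\neg\mathrm{Ev}(z+z'))]$. It says $j(x)<j(z)$. If $j(x)<j(z)$, take $x'=X_{j(x)}$; for $z'\le x'$ with $V(z')$ we have $j(z')\le m(z')\le j(x)<j(z)$ by (1.3). Conversely let $x'$ be a witness and suppose $j(z)\le j(x)=j(x')\le m(x')$. If $j(z)<m(x')$, then $z'=X_{j(z)}<x'$ contradicts the last clause; otherwise $j(z)=j(x')$ and $z'=x'$ contradicts it.
* $\mathrm{Blk}(y,x)$: $\mathrm{Root}(x)\wedge V(y)\wedge\neg\mathrm{Root}(y)\wedge\mathrm{Lt}(y,x)\wedge\forall w<x\,\neg(\mathrm{Root}(w)\wedge\mathrm{Lt}(y,w)\wedge\mathrm{Lt}(w,x))$. It says that $j(x)$ is the first root above the child $j(y)$, that is, $j(x)=\hat a$ for some $a$ and $j(y)$ is a child in block $a$.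
* $\mathrm{Set}(x)$: $\mathrm{Root}(x)\wedge\exists y<x\,\mathrm{Blk}(y,x)$. It says $j(x)$ is a set root; every block $a$ has the children $(a,r,\bullet)$.
* $\mathrm{El}(b,a)$: $\mathrm{Set}(b)\wedge\mathrm{Set}(a)\wedge\exists y<a\,(\mathrm{Blk}(y,a)\wedge\mathrm{Ch}(b,y))$. If $j(b)=\hat b_0$ and $j(a)=\hat a_0$, it says $b_0\in a_0$.
* $\mathrm{Pt}(x)$: $\mathrm{Root}(x)\wedge\neg\mathrm{Set}(x)$. It says $j(x)$ is a point or $\bullet$.
* $\mathrm{Kil}(x,a)$: $\mathrm{Pt}(x)\wedge\mathrm{Set}(a)\wedge\exists y<a\,(\mathrm{Blk}(y,a)\wedge\mathrm{Ch}(x,y))$. If $j(x)$ is a point $p$ and $j(a)=\hat a_0$, it says $a_0\in A_p$.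

So $(\mathrm{Set},\mathrm{El})$, with equality read as $\mathrm{Ev}(a+b)$, is isomorphic to $(L_\kappa,\in)$. A set quantifier $\exists b\in a$ can be written $\exists b<a\,(\mathrm{El}(b,a)\wedge\cdots)$: if $b_0\in a_0$ then $\hat b_0<\hat a_0$, so $X_{\hat b_0}<a$ by (6.3). Hence Lévy $\Delta_0$ formulas translate to $\Delta_0$ formulas, and $\Pi_n$ to $\Pi_n$ (up to moving the guards $\mathrm{Set}$ into the matrix). Let $\gamma^*$ be the translation of $\gamma$ from (5.3), and let
$$\varphi(x,y):\quad\neg\mathrm{Pt}(x)\ \vee\ \bigl(\mathrm{Set}(y)\wedge\mathrm{Kil}(x,y)\wedge\gamma^*(y)\bigr).\tag{6.4}$$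
It is logically equivalent to a $\Pi_n$ formula, and is $\Delta_0$ for $n=0$. For a point it says: $y$ is a killer of $x$ that belongs to $C$.

**A choice of $A$ that fails.** It is tempting to give each mortal point one killer: pick $\delta(p)\in C$ for $p<0$, with each value taken at points below $-1$, and put $A_p=\{\delta(p)\}$ for mortal points and $A_p=\emptyset$ for immortal ones. For $n\ge1$ this does not work. The formula
$$\neg\mathrm{Pt}(x)\vee(\mathrm{Set}(y)\wedge\mathrm{Kil}(x,y))\vee\forall a\,\neg\mathrm{Kil}(x,a)$$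
is $\Pi_1$, hence $\Sigma_{n+1}$, and total. But for $u=X_{-1}$ any bound would bound all death times of points below $-1$, and these are cofinal in $\kappa$. So $\mathrm{CW}^-(\Sigma_{n+1})$ fails: immortality was visible as having no killer at all. We must allow killers outside $C$, arranged generically, so that only the $\Pi_n$ property of being in $C$ makes the difference.

## 7. Conditions on killers

**Definition 7.1.** $\mathbb C$ is the class of functions $g$ with finite $\mathrm{dom}\,g\subseteq\mathbb Q$ and values $g(p)=(K_p(g),Y_p(g))$, where $K_p(g)\subseteq\Lambda$ is finite, $Y_p(g)\in\mathcal Y$, $K_p(g)\cap Y_p(g)=\emptyset$, and $T(x)\subseteq Y_p(g)$ for every $x\in K_p(g)$. Put $g'\le g$ ("$g'$ extends $g$") iff $\mathrm{dom}\,g'\supseteq\mathrm{dom}\,g$, $K_p(g')\supseteq K_p(g)$ and $Y_p(g')\supseteq Y_p(g)$ for $p\in\mathrm{dom}\,g$.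

$K_p$ lists promised killers of $p$, and $Y_p$ lists ordinals promised never to kill $p$. For $n=0$: by Definition 5.3, either $K_p=\emptyset$ and $Y_p$ is an initial segment of $\Lambda$ belonging to $\mathcal Y$ ("$p$ has survived so far"), or $K_p=\{x\}$ and $Y_p=\Lambda\cap x$ ("$p$ dies at $x$").

If $x,x'\in K_p(g)$ and $x\in T(x')$, then $x\in Y_p(g)$, which is impossible. So $K_p(g)$ is a $\le_n$-antichain, and since $C$ is a $\le_n$-chain,
$$|K_p(g)\cap C|\le1.\tag{7.1}$$

Let $g\cup g'$ be the componentwise union (not always a condition). For $\lambda\in\Lambda$ let $g{\restriction}\lambda$ have the same domain and values $(K_p(g)\cap\lambda,Y_p(g)\cap\lambda)$; it is a condition by (5.5) and because $T(x)\subseteq x$. Let $\mathbb C^\lambda=\{g\in\mathbb C:g{\restriction}\lambda=g\}$, a set in $L_\kappa$. By (5.6), $\mathbb C$, $\le$ and $\lambda\mapsto\mathbb C^\lambda$ are $\Delta_1$. $\mathrm{Aut}(\mathbb Q,<)$ acts on $\mathbb C$ by $(\pi g)(\pi p)=g(p)$; this commutes with ${\restriction}\lambda$ and preserves $\le$ and $\mathbb C^\lambda$.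

**(7.2)** If $g\in\mathbb C$, $h'\in\mathbb C^\lambda$ and $h'\le g{\restriction}\lambda$, then $g\cup h'\in\mathbb C$ and $(g\cup h'){\restriction}\lambda=h'$. Let $p\in\mathrm{dom}\,g$. If $\xi\in K_p(g)\cap Y_p(h')$, then $\xi<\lambda$, so $\xi\in K_p(g)\cap\lambda\subseteq K_p(h')$, a contradiction. If $\xi\in K_p(h')\cap Y_p(g)$, then $\xi<\lambda$, so $\xi\in Y_p(g)\cap\lambda\subseteq Y_p(h')$, a contradiction. The other requirements are clear, and $(K_p(g)\cap\lambda)\cup K_p(h')=K_p(h')$, likewise for $Y_p$.

**Intended death times.** Fix $\delta:\mathbb Q\to C\cup\{\infty\}$ such that $\delta^{-1}(c)$ is dense in $\mathbb Q$ for each $c\in C$, $\delta(p)\in C$ for all $p<0$, and $\delta^{-1}(\infty)$ is dense in $(0,\infty)\cap\mathbb Q$. This is possible as $C$ is countable. The function $\delta$ need not belong to $L_\kappa$. Let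
$$\mathbb B=\{g\in\mathbb C:\ \delta(p)\notin Y_p(g)\text{ and }K_p(g)\cap C\subseteq\{\delta(p)\}\text{ for all }p\in\mathrm{dom}\,g\}.$$

**(7.3)** If $D,F\subseteq\mathbb Q$ are finite and disjoint and $\ell:F\to C$, there is $\pi\in\mathrm{Aut}(\mathbb Q,<)$ fixing $D$ pointwise with $\delta(\pi q)=\ell(q)$ for $q\in F$: by density choose the images in the correct order inside the intervals determined by $D$; a finite order-preserving partial map of $\mathbb Q$ extends to an automorphism.

The generic object will be $\mathbb B$-generic, so that the points die as $\delta$ says. The forcing relation will be defined with $\mathbb C$, which does not know $\delta$; this makes it definable over $L_\kappa$. The next section reconciles the two.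

## 8. Density in $\mathbb B$ of facts about $\mathbb C$

**Lemma 8.1.** The following sets are dense in $\mathbb B$: $\{g:p\in\mathrm{dom}\,g\}$; and, if $\delta(p)\in C$, $\{g:p\in\mathrm{dom}\,g,\ \delta(p)\in K_p(g)\}$. The second can be met without changing $g$ at the other points of its domain.

*Proof.* For the first, add $p\mapsto(\emptyset,\emptyset)$. For the second, add $\delta(p)$ to $K_p$ and $T(\delta(p))$ to $Y_p$. By (5.1), $T(\delta(p))\subseteq C\setminus\{\delta(p)\}$, so it misses $K_p\cup\{\delta(p)\}$; and $\delta(p)\notin Y_p$. Hence the result is a condition, and it is in $\mathbb B$. $\square$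

The next lemma says that a $\mathbb B$-condition can decide whether $\mathbb C$-extensions get into $W$. The danger is an extension that kills old points at wrong times. The remedy is to freeze the old points on $C$ below the next element $b$ of $C$, to find the extension below $b$, and to move the new points to places where $\delta$ agrees with it.

**Lemma 8.2.** Let $W\subseteq\mathbb C$ be closed under extension, and let $E\subseteq\mathbb Q$ be finite with $\pi W=W$ for all $\pi\in\mathrm{Aut}(\mathbb Q,<)$ fixing $E$ pointwise. Assume (i) $n\ge1$ and $W$ is $\Sigma_n$ over $L_\kappa$ with parameters, or (ii) $W=\{g\in\mathbb C:g{\restriction}\lambda\in W_0\}$ for some $\lambda\in\Lambda$ and $W_0\subseteq\mathbb C^\lambda$. Then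
$$\mathcal D_W=\{g\in\mathbb B:\ g\in W\text{ or no }g'\in\mathbb C\text{ with }g'\le g\text{ is in }W\}$$
is dense in $\mathbb B$.

*Proof.* Let $g\in\mathbb B$. By Lemma 8.1 we may assume $E\subseteq\mathrm{dom}\,g$.

**Step 1: freeze the old points.** Choose $c_0\in C$ with $g\in L_{c_0}$, with $\delta(p)\le c_0$ for all $p\in\mathrm{dom}\,g$ with $\delta(p)\in C$, and with all parameters of $W$ in $L_{c_0}$ (in case (ii): $\lambda\le c_0$). Let $b$ be the next element of $C$ above $c_0$; so $T[c_0]=C\cap b$. Extend $g$ to $g_1\in\mathbb B$ with the same domain: if $\delta(p)\in C$, add $\delta(p)$ to $K_p$ and $T(\delta(p))$ to $Y_p$ as in Lemma 8.1; if $\delta(p)=\infty$, add $T[c_0]$ to $Y_p$, which is legitimate as then $K_p(g)\cap C=\emptyset$. All $K_p(g_1),Y_p(g_1)$ are subsets of $c_0+1\subseteq b$. If no extension of $g_1$ in $\mathbb C$ is in $W$, then $g_1\in\mathcal D_W$ and we are done. Assume there is one.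

**Step 2: find $t\in W$, $t\le g_1$, with all $K_q(t),Y_q(t)\subseteq b$.**

Case (i): As $n\ge1$ and $b\in C$, $L_b\prec_{\Sigma_1}L_\kappa$, so $L_b$ is closed under $\Delta_1$ functions. By (5.4), $T[c_0]$ and the sets $T(\delta(p))$ are in $L_b$, hence $g_1\in L_b$. The statement $\exists t\,(t\in\mathbb C\wedge t\le g_1\wedge t\in W)$ is $\Sigma_n$ over $L_\kappa$ with parameters in $L_b$. Fix a prenex $\Sigma_n$ formula equivalent over $L_\kappa$ to the part in parentheses. As $L_b\prec_{\Sigma_n}L_\kappa$, some $t\in L_b$ satisfies it in $L_b$, and then also in $L_\kappa$. All ordinals in $K_q(t)$ and $Y_q(t)$ are $<b$.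

Case (ii): Let $g'\le g_1$, $g'\in W$, and put $t=g_1\cup(g'{\restriction}\lambda)$. It is componentwise contained in $g'$, so $K_p(t)\cap Y_p(t)=\emptyset$, and $T(x)\subseteq Y_p(t)$ for $x\in K_p(t)$ because both parts are conditions. So $t\in\mathbb C$ and $t\le g_1$. As $g'\le g_1$, $t{\restriction}\lambda=g'{\restriction}\lambda\in W_0$, so $t\in W$. Finally $\lambda\le c_0<b$.

**Step 3: move the new points.** For $q\in\mathrm{dom}\,t\setminus\mathrm{dom}\,g_1$ let $\ell(q)$ be the element of $K_q(t)\cap C$ if there is one, and $\ell(q)=b$ otherwise. By (7.3) there is $\pi$ fixing $\mathrm{dom}\,g_1$ pointwise with $\delta(\pi q)=\ell(q)$ for these $q$. As $E\subseteq\mathrm{dom}\,g_1$, $\pi t\in W$; and $\pi t\le\pi g_1=g_1\le g$.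

**Step 4: $\pi t\in\mathbb B$.** New points $\pi q$: $K_q(t)\cap C\subseteq\{\ell(q)\}$ by (7.1); and $\ell(q)\notin Y_q(t)$, since either $\ell(q)\in K_q(t)$, or $\ell(q)=b$ and $Y_q(t)\subseteq b$. Old $p$ with $\delta(p)\in C$: $\delta(p)\in K_p(t)$, so $K_p(t)\cap C=\{\delta(p)\}$ by (7.1) and $\delta(p)\notin Y_p(t)$. Old $p$ with $\delta(p)=\infty$: $C\cap b=T[c_0]\subseteq Y_p(t)$ and $K_p(t)\subseteq b$, so $K_p(t)\cap C=\emptyset$. Hence $\pi t\in\mathcal D_W$. $\square$

For $h\in\mathbb C$ let $\mathcal D_h$ be the set of $g\in\mathbb B$ such that $g\le\pi h$ for some $\pi\in\mathrm{Aut}(\mathbb Q,<)$ with $\delta(\pi p)=\infty$ whenever $p\in\mathrm{dom}\,h$ and $K_p(h)\cap C=\emptyset$.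

**Lemma 8.3.** $\mathcal D_h$ is dense in $\mathbb B$.

*Proof.* Let $g\in\mathbb B$. By density of all $\delta^{-1}(c)$ and of $\delta^{-1}(\infty)$ in $(0,\infty)\cap\mathbb Q$, choose $\pi$ mapping $\mathrm{dom}\,h$ into $(0,\infty)\setminus\mathrm{dom}\,g$ such that $\delta(\pi p)$ is the element of $K_p(h)\cap C$ if it exists, and $\infty$ otherwise. The domains are disjoint, so $g\cup\pi h\in\mathbb C$. It is in $\mathbb B$: at $\pi p$, either $K_p(h)\cap C=\{\delta(\pi p)\}$ and then $\delta(\pi p)\notin Y_p(h)$, or $K_p(h)\cap C=\emptyset$ and $\delta(\pi p)=\infty$. $\square$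

## 9. Forcing, the generic choice of $A$, and truth up to $\Pi_n$

**Definition 9.1.** Let $x$ be a tuple from $\mathcal X$. Write $g\Vdash x\in M$ if $\mathrm{pts}(x)\subseteq\mathrm{dom}\,g$ and $a\in K_p(g)$ for every variable $X_{(a,r,p)}$, $p\in\mathbb Q$, occurring in $x$.

For example, if $a\in\Lambda$, then $g\Vdash X_{(a,r,p)}\in M$ iff $p\in\mathrm{dom}\,g$ and $g$ promises that $a$ kills $p$.

**Definition 9.2.** Let $\Delta_0$ formulas be built from atomic ones with $\neg,\wedge,\exists y<t$. For $h\in\mathbb C^\lambda$ and $x$ in $\mathcal X_\lambda$, the relation $h\Vdash^\lambda\delta_0(x)$ always requires $h\Vdash x\in M$, and further: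

* for atomic formulas: truth in $\mathcal X$; for conjunctions: both conjuncts are forced;
* $h\Vdash^\lambda\neg\delta_0(x)$ iff no $h'\le h$ in $\mathbb C^\lambda$ has $h'\Vdash^\lambda\delta_0(x)$;
* $h\Vdash^\lambda\exists y<t(x)\,\delta_0(x,y)$ iff there is $y\in\mathcal X$ with $y<t(x)$ (so $y\in\mathcal X_\lambda$ by (6.1)), $h\Vdash y\in M$ and $h\Vdash^\lambda\delta_0(x,y)$.

For $g\in\mathbb C$ put $g\Vdash\delta_0(x)$ iff $g{\restriction}\lambda\Vdash^\lambda\delta_0(x)$, where $\lambda$ is least in $\Lambda$ with $x\in L_\lambda$. Write $\Sigma_m$ formulas ($m\ge1$) as $\exists y\,\rho$ with $\rho\in\Pi_{m-1}$, and $\Pi_m$ formulas ($m\ge1$) as $\neg\sigma$ with $\sigma\in\Sigma_m$. Put $g\Vdash\exists y\,\rho(x,y)$ iff for some $y$ in $\mathcal X$: $g\Vdash x,y\in M$ and $g\Vdash\rho(x,y)$. Put $g\Vdash\neg\sigma(x)$ iff $g\Vdash x\in M$ and no $g'\le g$ in $\mathbb C$ has $g'\Vdash\sigma(x)$.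

**Lemma 9.3.** (a) $h\Vdash^\lambda\delta_0(x)$ (in $\mathbb C^\lambda$) and $g\Vdash\theta(x)$ are preserved by extending $h$, $g$. (b) For $\pi\in\mathrm{Aut}(\mathbb Q,<)$: $h\Vdash^\lambda\delta_0(x)$ iff $\pi h\Vdash^\lambda\delta_0(\pi x)$, and $g\Vdash\theta(x)$ iff $\pi g\Vdash\theta(\pi x)$. (c) For fixed $\theta$, the relation $g\Vdash\theta(x)$ is $\Delta_1$ if $\theta\in\Delta_0$, and $\Sigma_m$ (resp. $\Pi_m$) if $\theta\in\Sigma_m$ (resp. $\Pi_m$), $m\ge1$.

*Proof.* By induction on formulas. (a) "$\Vdash x\in M$" is preserved by extension; for negations use transitivity of $\le$; the other clauses are immediate; and $g'\le g$ implies $g'{\restriction}\lambda\le g{\restriction}\lambda$. (b) $\pi$ is an automorphism of $\mathcal X$ preserving each $\mathcal X_\lambda$, so also the least $\lambda$ with $x\in L_\lambda$; it is an automorphism of $(\mathbb C,\le)$ preserving each $\mathbb C^\lambda$ and commuting with ${\restriction}\lambda$; and $g\Vdash x\in M$ iff $\pi g\Vdash\pi x\in M$. (c) In the clauses for $\Vdash^\lambda$ the quantifiers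 range over $\mathbb C^\lambda$ and subsets of $\mathcal X_\lambda$, and $\mathbb C^\lambda,\mathcal X_\lambda$ are values of $\Delta_1$ functions of $\lambda$; so $\Vdash^\lambda$ is $\Delta_1$ in $(h,\lambda,x)$. The least $\lambda$ with $x\in L_\lambda$ is a $\Delta_1$ function of $x$. The clauses for $\Sigma_m$ and $\Pi_m$ add an existential, respectively universal, quantifier over $L_\kappa$. $\square$

For $\vartheta(x,y)\in\Pi_n$ put
$$W^*_{\vartheta,x}=\{g\in\mathbb C:\ \exists y\text{ in }\mathcal X\ (g\Vdash x,y\in M\text{ and }g\Vdash\vartheta(x,y))\}.$$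
It is definable over $L_\kappa$ from $x$ by Lemma 9.3(c), closed under extension, and $\pi W^*_{\vartheta,x}=W^*_{\vartheta,\pi x}$.

**The choice of $A$.** $\mathbb B$ is countable, so there is a filter $G\subseteq\mathbb B$ meeting the following countably many dense sets:

1. those of Lemma 8.1;
2. $\mathcal D_W$ for $W=\{g:g\Vdash\sigma(x)\}$, $\sigma\in\Sigma_m$, $1\le m\le n$, $x$ in $\mathcal X$; and for $W=\{g:g{\restriction}\lambda\Vdash^\lambda\delta_0(x)\}$, $\delta_0\in\Delta_0$, $\lambda\in\Lambda$, $x$ in $\mathcal X_\lambda$ (by Lemma 9.3, Lemma 8.2 applies with $E=\mathrm{pts}(x)$, in case (i) and case (ii) respectively);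
3. $\mathcal D_h$ for $h\in\mathbb C$;
4. for $\vartheta\in\Pi_n$, $x$ in $\mathcal X$ and $c$ with $L_c\prec L_\kappa$: the set $\mathcal E_{\vartheta,x,c}$ of $g\in\mathbb B$ such that either $g\le g''$ for some $g''\in W^*_{\vartheta,x}\cap L_c$, or no $g^*\le g$ in $\mathbb B$ satisfies $g^*\le g''$ for such a $g''$. (This is dense: if $g$ does not satisfy the second alternative, some $g^*\le g$ in $\mathbb B$ satisfies the first.)

Let $A_p=\bigcup\{K_p(g):g\in G,\ p\in\mathrm{dom}\,g\}$ and $M=M_A$. By Lemma 8.1 and the definition of $\mathbb B$,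
$$A_p\cap C=\{\delta(p)\}\setminus\{\infty\}.\tag{9.1}$$

**Definition 9.4.** A condition $g\in\mathbb C$ is *true* if $K_p(g)\subseteq A_p$ and $Y_p(g)\cap A_p=\emptyset$ for all $p\in\mathrm{dom}\,g$. $G_A$ is the set of true conditions.

For example, if $\delta(p)=c\in C$, then $p\mapsto(\{c\},T(c))$ is true: $c\in A_p$, and $T(c)\subseteq C\setminus\{c\}$ misses $A_p$ by (9.1).

**(9.2)** $G\subseteq G_A$: if $\xi\in Y_p(g)\cap K_p(g')$ with $g,g'\in G$, a common extension would contain $\xi$ in both components at $p$. Conditions weaker than true ones are true, restrictions of true ones are true, and the union of two true conditions is a true condition (the union of the $K_p$'s is inside $A_p$, the union of the $Y_p$'s is outside). If both lie in $\mathbb C^\lambda$, so does the union.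

**(9.3)** $x$ is in $M$ iff some $g\in G_A$ (equivalently, some $g\in G$) has $g\Vdash x\in M$. If $x$ is in $M$, each of the finitely many requirements is met by some element of $G$, and $G$ is a filter. Conversely, if $g$ is true, then $a\in K_p(g)\subseteq A_p$ for every variable $X_{(a,r,p)}$ of $x$. For $x$ in $\mathcal X_\lambda$ one may replace $g$ by $g{\restriction}\lambda$, since an ordinal $a\in L_\lambda$ is $<\lambda$.

**Lemma 9.5.** Let $\theta\in\Sigma_m\cup\Pi_m$, $m\le n$, and $x$ in $M$. Then $M\models\theta(x)$ iff $g\Vdash\theta(x)$ for some $g\in G_A$.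

*Proof.* **Step 1: $\Delta_0$ formulas.** Let $\lambda\in\Lambda$ and $x$ in $M\cap L_\lambda$. By induction on $\delta_0$ we show that
$$M\models\delta_0(x)\iff\text{some true }h\in\mathbb C^\lambda\text{ has }h\Vdash^\lambda\delta_0(x).$$
This suffices: take the least $\lambda$; restrictions of true conditions are true, and $h{\restriction}\lambda=h$ for $h\in\mathbb C^\lambda$.

Atomic: by (9.3) some true $h\in\mathbb C^\lambda$ has $h\Vdash x\in M$, and atomic truth is the same in $M$ and $\mathcal X$. Conjunction: take the union of two true conditions and use Lemma 9.3(a). Bounded quantifier: if $y\in M$, $y<t(x)$ and $M\models\delta_0(x,y)$, then $y\in\mathcal X_\lambda$ by (6.1), and the induction hypothesis gives a true $h\Vdash^\lambda\delta_0(x,y)$, which includes $h\Vdash y\in M$. Conversely, if a true $h$ forces the formula with witness $y$, then $y\in M$ by (9.3), and the induction hypothesis applies.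

Negation: suppose a true $h$ forces $\neg\delta_0(x)$ and $M\models\delta_0(x)$. Take a true $h_1\in\mathbb C^\lambda$ with $h_1\Vdash^\lambda\delta_0(x)$. Then $h\cup h_1\in\mathbb C^\lambda$ extends $h$ and forces $\delta_0(x)$, a contradiction. Conversely let $M\models\neg\delta_0(x)$. By item 2 there is $g\in G$ such that $g{\restriction}\lambda\Vdash^\lambda\delta_0(x)$, or no $g'\le g$ in $\mathbb C$ has $g'{\restriction}\lambda\Vdash^\lambda\delta_0(x)$. The first is impossible by the induction hypothesis, as $g{\restriction}\lambda$ is true. So the second holds. If some $h'\le g{\restriction}\lambda$ in $\mathbb C^\lambda$ forced $\delta_0(x)$, then by (7.2) $g\cup h'$ would be an extension of $g$ with restriction $h'$, a contradiction. So no such $h'$ exists. Choose a true $h_0\in\mathbb C^\lambda$ with $h_0\Vdash x\in M$. Then $(g{\restriction}\lambda)\cup h_0$ is a true element of $\mathbb C^\lambda$ forcing $\neg\delta_0(x)$.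

**Step 2: $\Sigma_m$ from $\Pi_{m-1}$, $1\le m\le n$.** If $M\models\rho(x,y)$ with $y$ in $M$, take a true $g\Vdash\rho(x,y)$ and a true $g_0\Vdash x,y\in M$; then $g\cup g_0\Vdash\exists y\,\rho$. Conversely, if a true $g$ forces $\exists y\,\rho(x,y)$ with witness $y$, then $y$ is in $M$ by (9.3), and $M\models\rho(x,y)$ by the induction hypothesis.

**Step 3: $\Pi_m$ from $\Sigma_m$, $1\le m\le n$.** If a true $g\Vdash\neg\sigma(x)$ and $M\models\sigma(x)$, take a true $g_1\Vdash\sigma(x)$; then $g\cup g_1\le g$ forces $\sigma(x)$, a contradiction. If $M\models\neg\sigma(x)$, take $g\in G\cap\mathcal D_W$ for $W=\{g:g\Vdash\sigma(x)\}$ (item 2). By the induction hypothesis $g\notin W$, so no extension of $g$ in $\mathbb C$ is in $W$; hence $g\cup h_0\Vdash\neg\sigma(x)$ for any true $h_0\Vdash x\in M$. $\square$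

## 10. $M$ satisfies $\mathrm{CW}^-(\Sigma_{n+1})$

It suffices to treat $\vartheta(x,y)\in\Pi_n$, with tuples $x,y$. Assume $M\models\forall x\,\exists y\,\vartheta(x,y)$, and let $\vec u$ be in $M$. Choose $c$ with $L_c\prec L_\kappa$ and $\vec u\in L_c$. Then $c\in C$ and $T(c)=C\cap c$. The set $c$ is not in $L_c$, so the root $\hat c$ lies above all variables of elements of $\mathcal X_c=\mathcal X\cap L_c$. By (1.2) every element of $\mathcal X_c$ is $<X_{\hat c}\in M$. So with all components of $\vec v$ equal to $X_{\hat c}$, it suffices to show: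
$$\text{for every }x\text{ in }M\text{ with }x<\vec u\text{ there is }y\text{ in }M\cap L_c\text{ with }M\models\vartheta(x,y).\tag{10.1}$$
Fix $x$. By (6.1), $x\in L_c$. Write $W^*_x=W^*_{\vartheta,x}$.

The next claim is where the totality of $\vartheta$ on the whole model is used. The automorphism moves $x$ to an element $\pi x$ that need not lie below $\vec u$.

**Claim 1.** Let $h\in\mathbb C$, $h\Vdash x\in M$. Then there is $g'\le h$ in $W^*_x$ such that for all $p\in\mathrm{dom}\,h$: $K_p(h)\cap C=\emptyset$ implies $K_p(g')\cap C=\emptyset$.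

*Proof.* $G$ meets $\mathcal D_h$, so there is $\pi$ with $\pi h\in G_A$ and $\delta(\pi p)=\infty$ whenever $p\in\mathrm{dom}\,h$ and $K_p(h)\cap C=\emptyset$. As $\pi h\Vdash\pi x\in M$, $\pi x$ is in $M$. By assumption there is $y$ in $M$ with $M\models\vartheta(\pi x,y)$. By Lemma 9.5 and unions there is $g_1\in G_A$ with $g_1\Vdash\pi x,y\in M$ and $g_1\Vdash\vartheta(\pi x,y)$. Let $g_2=g_1\cup\pi h\in G_A$ and $g'=\pi^{-1}g_2\le h$. By Lemma 9.3(b), $g'\in W^*_x$ with witness $\pi^{-1}y$. If $K_p(h)\cap C=\emptyset$, then $A_{\pi p}\cap C=\emptyset$ by (9.1), and $g_2$ is true, so $K_p(g')\cap C=K_{\pi p}(g_2)\cap C=\emptyset$. $\square$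

**Claim 2.** If moreover $h\in L_c$, then $g'$ can be found in $L_c$.

*Proof.* The existence of $g'$ is a first-order statement about $(h,x)$ in $L_\kappa$: $C$ is definable, and $W^*_x$ is definable from $x$. Since $h,x\in L_c\prec L_\kappa$, a witness exists in $L_c$. $\square$

The remaining task is to make such a $g'\in L_c$ true. The obstacle is a point of $\mathrm{dom}\,g$, with $g\in\mathbb B$, that dies at or after $c$ or never: $g$ may promise that no element of $T(c)=C\cap c$ kills it, and $T(c)$ is not available in $L_c$. The condition $h$ below omits exactly this promise, and Claim 2 ensures that it is kept all the same.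

**Claim 3.** Some $g\in G$ extends some $g''\in W^*_x\cap L_c$.

*Proof.* Let $e\in G$ with $e\Vdash x\in M$.

**Step 1: reduction to density below $e$.** It suffices to show that every $g\in\mathbb B$ with $g\le e$ has an extension $g^*\in\mathbb B$ below some $g''\in W^*_x\cap L_c$. Then take $g_0\in G\cap\mathcal E_{\vartheta,x,c}$ and a common extension $g_3\in G$ of $g_0$ and $e$. Some $g^*\le g_3\le g_0$ in $\mathbb B$ is below such a $g''$, so the second alternative for $g_0$ in item 4 fails and the first holds.

**Step 2: the condition $h\in L_c$.** Let $g\in\mathbb B$, $g\le e$. By Lemma 8.1 we may assume $\delta(p)\in K_p(g)$ whenever $p\in\mathrm{dom}\,g$ and $\delta(p)\in C$. Let $I=\{p\in\mathrm{dom}\,g:\delta(p)=\infty\text{ or }\delta(p)\ge c\}$. By (5.5), $Y_p(g)\cap c$ equals $Y'_p$ or $Y'_p\cup T(c)$, where $Y'_p$ is a finite union of sets $T[z],T(z)$ with $z<c$. The second form occurs only for $p\in I$: for $p\notin I$ we have $\delta(p)\in C\cap c=T(c)$ and $\delta(p)\notin Y_p(g)$. Define $h$ by $\mathrm{dom}\,h=\mathrm{dom}\,g$ and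
$$K_p(h)=K_p(g)\cap c,\qquad Y_p(h)=Y'_p\cup\bigcup_{x'\in K_p(h)}T(x').$$
As $Y_p(h)\subseteq Y_p(g)$, $h\in\mathbb C$. For $z<c$ the sets $T[z],T(z)$ are definable from $z$ in $L_\kappa$, so they lie in $L_c$; hence $h\in L_c$. Also $h\Vdash x\in M$, because $g\Vdash x\in M$ and the ordinals $a$ in variables $X_{(a,r,p)}$ of $x\in L_c$ are $<c$. For $p\in I$: $K_p(h)\cap C\subseteq\{\delta(p)\}\cap c=\emptyset$. For $p\in\mathrm{dom}\,g\setminus I$: $\delta(p)\in K_p(h)$.

**Step 3: the conditions $g''$ and $g^*$.** By Claim 2 take $g'\le h$ with $g'\in W^*_x\cap L_c$ and $K_p(g')\cap C=\emptyset$ for $p\in I$. For $q\in\mathrm{dom}\,g'\setminus\mathrm{dom}\,g$ let $\ell(q)$ be the element of $K_q(g')\cap C$ if it exists, and $\ell(q)=c$ otherwise. By (7.3) choose $\pi$ fixing $\mathrm{dom}\,g$ pointwise with $\delta(\pi q)=\ell(q)$ for these $q$. Put $g''=\pi g'$ and $g^*=g\cup g''$. Then $g''\in L_c$, since only finitely many rationals are changed; and $g''\in W^*_{\pi x}=W^*_x$, because $\mathrm{pts}(x)\subseteq\mathrm{dom}\,g$.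

**Step 4: $g^*\in\mathbb C$.** Let $p\in\mathrm{dom}\,g$; then $g''(p)=g'(p)$. If $\xi\in K_p(g)\cap Y_p(g')$, then $\xi<c$ as $g'\in L_c$, so $\xi\in K_p(h)\subseteq K_p(g')$, a contradiction. If $\xi\in K_p(g')\cap Y_p(g)$, then $\xi\in Y_p(g)\cap c$. Either $\xi\in Y'_p\subseteq Y_p(h)\subseteq Y_p(g')$, a contradiction; or $p\in I$ and $\xi\in T(c)\subseteq C$, contradicting $K_p(g')\cap C=\emptyset$. The requirement $T(\xi)\subseteq Y_p$ for $\xi\in K_p$ holds because it holds in $g$ and in $g''$.

**Step 5: $g^*\in\mathbb B$.** For $p\in I$: $K_p(g^*)\cap C=K_p(g)\cap C\subseteq\{\delta(p)\}$; $\delta(p)\notin Y_p(g)$; and $\delta(p)\notin Y_p(g')$, since $Y_p(g')\subseteq c$ while $\delta(p)\ge c$ or $\delta(p)=\infty$. For $p\in\mathrm{dom}\,g\setminus I$: $\delta(p)\in K_p(g^*)$, so, $g^*$ being a condition, $K_p(g^*)\cap C=\{\delta(p)\}$ by (7.1), and $\delta(p)\notin Y_p(g^*)$. For new points $\pi q$: $K_q(g')\cap C\subseteq\{\ell(q)\}$, and $\ell(q)\notin Y_q(g')$, because $\ell(q)\in K_q(g')$, or $\ell(q)=c$ and $Y_q(g')\subseteq c$.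

Clearly $g^*\le g$ and $g^*\le g''$. $\square$

**Conclusion of (10.1).** By Claim 3 and (9.2) some $g''\in W^*_x\cap L_c$ is true. Since $L_c\prec L_\kappa$ and $g'',x\in L_c$, there is $y$ in $\mathcal X\cap L_c$ with $g''\Vdash x,y\in M$ and $g''\Vdash\vartheta(x,y)$. So $y$ is in $M\cap L_c$ by (9.3), and $M\models\vartheta(x,y)$ by Lemma 9.5. Hence $M\models\mathrm{CW}^-(\Sigma_{n+1})$.

## 11. Unbounded death times below $X_{-1}$

We show that the instance of $\mathbf{Coll}^-$ for $\varphi$ from (6.4) fails in $M$ at $u=X_{-1}$, the variable of the point $-1$.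

**Step 1: every $x<u$ has a witness.** If $\neg\mathrm{Pt}(x)$, any $y$ works. Let $x<u$ with $\mathrm{Pt}(x)$. By Lemma 6.3 and (1.3), $j(x)\le m(x)\le-1$, so $j(x)$ is a point $p<0$, and $\delta(p)\in C\cap A_p$ by (9.1). With $d=\delta(p)$, the element $y=X_{\hat d}$ satisfies $\mathrm{Set}(y)\wedge\mathrm{Kil}(x,y)\wedge\gamma^*(y)$.

**Step 2: there is no bound.** Let $v\in M$. As $C$ is cofinal in $\kappa$, choose $c\in C$ such that the root $\hat c$ is above all variables of $v$; and choose $p<-1$ with $\delta(p)=c$. Put $x=X_p<u$; then $\mathrm{Pt}(x)$. Suppose $y<v$ and $\varphi(x,y)$. Then $\mathrm{Set}(y)$, and $j(y)=\hat a$ with $a\in A_p\cap C=\{c\}$. So $\hat c=j(y)\le m(y)$, and by (1.3) $v$ is nonconstant and $m(y)$ is at most the largest variable of $v$, a contradiction.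

So $M\models\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})$, while $\forall x<u\,\exists y\,\varphi(x,y)$ holds in $M$ and no $v$ bounds the witnesses. This proves Theorem A: for every $n\ge0$, $\mathbf{PA}^-+\mathrm{CW}^-(\Sigma_{n+1})$ does not prove $\mathbf{Coll}^-(\Sigma_{n+1})$. $\blacksquare$
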